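# A gap above 2 in the decay exponents of mixed-type SU(3) Chern–Simons solutions

## The bouncing variable $s=v+\tfrac12u+2\log r$

Fix integers $N_1,N_2\ge 0$. For a pair of radial functions $u(r),v(r)$ put $x=e^u$, $y=e^v$, $t=\log r$, and let a dot denote $d/dt=r\,d/dr$. For radial functions $\Delta=r^{-2}\,d^2/dt^2$. The pairs we study satisfy, for $r>0$,
$$\ddot u=r^2f,\quad \ddot v=r^2g,\qquad f=4x^2-2x+y(1-x)-2y^2,\quad g=4y^2-2y+x(1-y)-2x^2 .$$
Take the combination $w=v+\frac u2$. Expanding gives $g+\frac12f=-\frac32\,y(1-2y+x)$. So with $s=w+2t$, and since $y=e^{w-u/2}=x^{-1/2}e^w$,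
$$\ddot s=-\tfrac32\,h\,e^s,\qquad h=x^{-1/2}(1+x-2y),\qquad r^2y=x^{-1/2}e^s. \tag{1}$$
Let $p=x-\frac12$. We say that a solution is *on the ridge* at $r$ if $|p|\le\frac1{100}$ and $y\le\frac1{100}$. Then $x\in[0.49,0.51]$. The function $x^{-1/2}+x^{1/2}$ is decreasing for $x<1$, so there it lies between $2.11$ and $2.13$. Also $0.49^{-1/2}<1.43$ and $2yx^{-1/2}\le0.0286$. Hence on the ridge
$$2\le h\le 2.2,\qquad r^2y\le 1.43\,e^s, \tag{2}$$
and multiplying (1) by $\dot s$,
$$\left(\tfrac12\dot s^2\right)^{\cdot}=-\tfrac32\,h\,(e^s)^{\cdot}. \tag{3}$$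

If $h$ were a constant, then with $c=\frac32h$ the quantity $\frac12\dot s^2+ce^s$ would be conserved: $s$ is the position of a particle that runs into an exponential wall and bounces back. The bounce is explicit: $e^{s}=\frac{m^2}{2c}\cosh^{-2}\!\big(\frac m2(t-t_0)\big)$ satisfies $\ddot s=-\frac{m^2}2\cosh^{-2}(\frac m2(t-t_0))=-ce^s$, and its slope goes from $m$ to $-m$. In this model the slope of $w=s-2t$ goes from $m-2$ to $-(m+2)$.

Here is what $s$ is for. We shall study solutions that end on the ridge forever, with $v\approx-\beta\log r$. Their particle leaves with speed $\beta-2$. If $\beta$ is close to $2$, it leaves almost at rest, so by (3) it also *entered* almost at rest, with $e^s$ tiny all the time. But at $r=0$ the slope of $s$ is $2+N_1+2N_2\ge2$. We shall show that these two facts cannot both hold.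

## Entire radial solutions, their types, and the conjecture

The self-dual equations of the relativistic SU(3) Chern–Simons model (Kao–Lee, Dunne), with all vortices at the origin, are
$$\begin{cases} \Delta u+2e^{u}-e^{v}-4e^{2u}+e^{u+v}+2e^{2v}=4\pi N_1\delta_0,\\ \Delta v+2e^{v}-e^{u}-4e^{2v}+e^{u+v}+2e^{2u}=4\pi N_2\delta_0,\end{cases}\qquad\text{in }\mathbb R^2. \tag{QAZ}$$
For $r>0$ this is the system above. We consider radial solutions with
$$u=2N_1\log r+\alpha_1+o(1),\qquad v=2N_2\log r+\alpha_2+o(1)\qquad(r\to0^+),$$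
for some $\alpha=(\alpha_1,\alpha_2)\in\mathbb R^2$.

**Definition.** A solution is *entire* if it exists for all $r\in(0,\infty)$. As $r\to\infty$ an entire solution is *topological* if $(u,v)\to(0,0)$, *non-topological* if $(u,v)\to(-\infty,-\infty)$, and *mixed-type* if $(u,v)\to(\log\frac12,-\infty)$ or $(-\infty,\log\frac12)$. A mixed-type solution with $(u,v)\to(\log\frac12,-\infty)$ is *of type $M_1$*.

We use one quoted fact, the **trichotomy**: every entire radial solution of (QAZ) is of one of these three types. Everything else is elementary ODE theory.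

The conjecture is taken from Hsin-Yuan Huang and Chang-Shou Lin, "On the Entire Radial Solutions of the Chern-Simons SU(3) System", arXiv:1305.1400 (2013).

**Conjecture.** For any $\beta>2$ there is a mixed-type solution of (QAZ) such that $u(r)\to\log\frac12$ and $v(r)=-\beta\log r+O(1)$ as $r\to\infty$.

In plain words: when one component settles at $\log\frac12$ and the other dies off like a power, is every power beyond $2$ possible? The answer is no. By Lemma 3 below, every $M_1$ solution has $v=-\beta\log r+O(1)$ for some $\beta\in(2,\infty)$, its *exponent*. In the constant-$h$ model above, the bounce with outgoing speed $m$ has exponent $m+2$. Put $\gamma:=N_1+2N_2$.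

**Theorem 1.** For all integers $N_1,N_2\ge0$ there is $\beta_{\min}=\beta_{\min}(N_1,N_2)>2$ such that every $M_1$ solution has $\beta\ge\beta_{\min}$. So for $2<\beta<\beta_{\min}$ there is no mixed-type solution as in the conjecture, and the conjecture is false for every pair $(N_1,N_2)$.

**Theorem 2.** If $N_1=N_2=0$, every $M_1$ solution has $\beta>4$.

**Theorem 3.** For all $N_1,N_2\ge0$ and every $\beta>N_1+2N_2+4$ there is an $M_1$ solution with exponent $\beta$.

Hence for $N_1=N_2=0$ the set of exponents is exactly $(4,\infty)$. The exact set of exponents below $N_1+2N_2+4$ when $(N_1,N_2)\ne(0,0)$ is not determined here.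

## Constant states, equal components, and the case $y=0$

Put
$$F=x(1-2x+y),\qquad G=y(1-2y+x).$$
Expanding, $f=G-2F$ and $g=F-2G$. The system is unchanged under exchanging $(u,N_1)$ with $(v,N_2)$; this exchanges $f,g$ and $F,G$. We call this *the symmetry*.

*Constant states.* We have $f=g=0$ exactly when $F=G=0$. In $x,y\ge0$, if $x=0$ then $y\in\{0,\frac12\}$; if $y=0$ then $x\in\{0,\frac12\}$; if both are nonzero then $1-2x+y=0=1-2y+x$, so $x=y=1$. These four points are the limits in the trichotomy. For $N_1=N_2=0$, $u=v=0$ is a topological solution.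

*Equal components.* Let $N_1=N_2$ and $\alpha_1=\alpha_2$. Since initial data determine the solution (see the local theory below), $u=v$, and the system becomes $\Delta u=e^u(e^u-1)$. Such a solution is never mixed-type, because $u$ and $v$ have the same limit.

*The case $y=0$.* Let formally $e^{\alpha_2}\to0$. Then $y\equiv0$, $\ddot w=0$, so $\dot w\equiv\gamma$, and $u$ solves $\Delta u=4x^2-2x$; for instance $x\equiv\frac12$ if $N_1=0$. A solution with tiny $e^{\alpha_2}$ and $x\to\frac12$ in the limit should reach the ridge with $\dot s=\gamma+2$, bounce, and leave with slope about $-(\gamma+2)$. This predicts exponents near $\gamma+4$. Lemma 13 makes this exact.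

## The linear combinations $a,b,w$, the energy identity, and bounds for entire solutions

Put $a=2u+v$, $b=u+2v$, so $w=\frac b2$ and $a=\frac32u+w$. From $f=G-2F$, $g=F-2G$,
$$\ddot a=-3r^2F,\qquad\ddot b=-3r^2G,\qquad\ddot w=-\tfrac32r^2G. \tag{4}$$
Note that $F\ge0$ if $x\le\frac12$, and $G\ge0$ if $y\le\frac12$: in those regions $\dot a$, respectively $\dot b$ and $\dot w$, can only decrease.

Let $W=x+y-x^2-y^2+xy$ and $K=\frac13(\dot u^2+\dot u\dot v+\dot v^2)$. Substituting $\dot v=\dot w-\frac12\dot u$ gives $K=\frac14\dot u^2+\frac13\dot w^2$; by the symmetry also $K\ge\frac14\dot v^2$. Moreover $\dot K=\frac13(\dot u\ddot a+\dot v\ddot b)=-r^2(F\dot u+G\dot v)$, while $W_u=xW_x=F$ and $W_v=G$, so $\dot W=F\dot u+G\dot v$. Therefore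
$$(K+r^2W)^{\cdot}=2r^2W. \tag{5}$$

**Local theory.** *Purpose: parametrize solutions by $\alpha$, with continuity up to $e^{\alpha_i}=0$.* Near $r=0$ the functions $x,y$ are bounded, so $\ddot u,\ddot v=O(e^{2t})$ and $\dot u,\dot v$ converge as $t\to-\infty$, necessarily to $2N_1,2N_2$; hence $\dot w\to\gamma$. Write $u=2N_1t+\alpha_1+U$, $v=2N_2t+\alpha_2+V$, $\xi=e^{\alpha_1}$, $\eta=e^{\alpha_2}$. Since $U,\dot U\to0$ and $\ddot U=e^{2t}f$ (likewise for $V$),
$$U(t)=\int_{-\infty}^t(t-\tau)e^{2\tau}f\,d\tau,\quad V(t)=\int_{-\infty}^t(t-\tau)e^{2\tau}g\,d\tau,\qquad x=\xi r^{2N_1}e^U,\quad y=\eta r^{2N_2}e^V .$$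
Let $\xi,\eta\le A$. On the continuous pairs with $|U|,|V|\le1$ on $(-\infty,T]$, $T\le0$, the functions $f,g$ are bounded and Lipschitz in $(U,V)$ with constants depending only on $A$, and $\int_{-\infty}^t(t-\tau)e^{2\tau}d\tau=\frac14e^{2t}$. So for $T$ sufficiently negative the right side is a contraction, continuous in $(\xi,\eta)$, and its fixed point is continuous in $(\xi,\eta)$. Beyond $T$ we use standard ODE theory. Thus there is a unique maximal solution for each $(\xi,\eta)\in[0,\infty)^2$, and $x$, $y$, $\dot u:=2N_1+\dot U$, $\dot v:=2N_2+\dot V$, $\dot w$ depend continuously on $(\xi,\eta)$, uniformly on compact $r$-sets, including at $\xi=0$ or $\eta=0$.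

**Lemma 1.** Every entire radial solution satisfies $u,v\le0$, i.e. $x,y\le1$.

**Proof.** *Convexity of the maximum.* Let $u\ge v$ and $u>0$. Then $f>0$: as a function of $y\in[0,x]$, $f$ is concave, with end values $4x^2-2x>0$ at $y=0$ and $x^2-x>0$ at $y=x$. By the symmetry $g>0$ if $v\ge u$ and $v>0$. So $M=\max(u,v)$ is locally convex in $t$ where $M>0$ (near a point with $u=v>0$ both functions are convex).

*No component of $\{M>0\}$.* Let $m=\max(M,0)$. By the trichotomy $m\to0$ as $t\to\infty$; as $t\to-\infty$, $m$ has a finite limit. Suppose $I$ is a component of $\{M>0\}$; $m$ is convex on $I$ and vanishes at finite endpoints of $I$. If $I$ is bounded, or $I=(t_1,\infty)$, convexity and the boundary values $0$ give $m\le0$. If $I=(-\infty,t_2)$, a convex function with a finite limit at $-\infty$ is nondecreasing, so $m\le m(t_2)=0$. If $I=\mathbb R$, $m$ is bounded and convex, hence constant, hence $0$. Each case contradicts $m>0$ on $I$. $\square$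

**Definition.** $\mathcal B$ is the set of $\alpha\in\mathbb R^2$ such that $\max(u,v)>0$ somewhere on the maximal interval. For example, if $N_1=0$ and $\alpha_1>0$, then $\alpha\in\mathcal B$, since $u\to\alpha_1$ as $r\to0$.

$\mathcal B$ is open by continuous dependence. If $\alpha\notin\mathcal B$, then $x,y\le1$, so $f,g$ are bounded and the solution is entire. With Lemma 1: *$\mathbb R^2\setminus\mathcal B$ is exactly the set of $\alpha$ with entire solution.*

**Bounds.** For $x,y\in[0,1]$:

* $|f|,|g|\le3$. Indeed $f$ is convex in $x$, with $f|_{x=0}=y-2y^2\le\frac18$ and $f|_{x=1}=2-2y^2\le2$; and $f\ge-\frac14-2$. By symmetry the same holds for $g$.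
* $|G|\le2y$, since $-1\le1-2y+x\le2$.
* $0\le W\le1$, since $W=x(1-x)+y(1-y)+xy$, and $W$ is concave with critical point $(1,1)$, where $W=1$.

So for entire solutions, integrating $\ddot u=r^2f$, $\ddot v=r^2g$ from $r=0$,
$$|\dot u-2N_1|\le\tfrac32r^2,\qquad|\dot v-2N_2|\le\tfrac32r^2. \tag{6}$$
By (5), $K\le K+r^2W\le Q_0+r^2$ with $Q_0=\lim_{r\to0}K=\frac43(N_1^2+N_1N_2+N_2^2)$. As $K\ge\frac14\dot u^2,\frac14\dot v^2$, we get $u_r^2,v_r^2\le4+4Q_0r^{-2}$, so there is $r_N\ge1$ depending only on $N_1,N_2$ with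
$$|u_r|,|v_r|\le3\qquad(r\ge r_N). \tag{7}$$
Finally $0\ge u(1)\ge\alpha_1-3\int_{-\infty}^0(-\tau)e^{2\tau}d\tau=\alpha_1-\frac34$, and likewise for $v$: *entire solutions have $\alpha_1,\alpha_2\le\frac34$.*

**Lemma 2.** If $f\ge0$ at a point, then $x\le\frac{9-\sqrt{48}}{33}<0.063$ or $x\ge\frac{9+\sqrt{48}}{33}>0.4826$. If moreover $0<x<\frac12$, then $y<\frac12$. The same holds with $(f,x,y)$ replaced by $(g,y,x)$.

**Proof.** $f\ge0$ means $2x-4x^2\le y(1-x)-2y^2\le\frac{(1-x)^2}8$ (maximize over $y$), so $33x^2-18x+1\ge0$, whose roots are $\frac{9\pm\sqrt{48}}{33}$. If $0<x<\frac12$, the left side is positive, so $y(1-x-2y)>0$ and $y<\frac{1-x}2<\frac12$. $\square$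

So $u$ cannot have a local minimum, in $t$, at a height $x\in[0.063,0.4826]$. We shall use this repeatedly.

## The exponent and an integral identity for it

**Lemma 3.** For an $M_1$ solution there is $\beta\in(2,\infty)$ with $\dot w\to-\beta$, $v=-\beta\log r+O(1)$, $y,p=O(r^{-\beta})$, $\dot u\to0$, $\dot v\to-\beta$, and
$$\beta^2-4\beta-4(N_1^2+N_1N_2+N_2^2)-4N_1-8N_2=6\int_0^\infty r\,(y^2-p^2)\,dr. \tag{8}$$

**Proof.** **Step 1: the limit of $\dot w$.** For large $r$, $1-2y+x\ge1$, so $G\ge y>0$ and $\dot w$ decreases. As $w\to-\infty$, its limit is negative: $\dot w\to-\beta$ with $\beta\in(0,\infty]$. If $\beta=\infty$, then $w\le-3t+C$ eventually, $y=x^{-1/2}e^w\le Cr^{-3}$, $\int^\infty rG\,dr<\infty$, and $\dot w$ converges by (4), a contradiction. So $\beta<\infty$ and $\int^\infty ry\,dr\le\int^\infty rG\,dr<\infty$. Since $\dot w\ge-\beta$ for large $r$, $y\ge cr^{-\beta}$; convergence of $\int^\infty ry\,dr$ forces $\beta>2$. Choose $\beta'\in(2,\beta)$. Then $y\le Cr^{-\beta'}$, so $\dot w+\beta=\frac32\int_r^\infty\rho\, G\,d\rho=O(r^{2-\beta'})$,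 which is integrable in $t$. Hence $w=-\beta t+c+o(1)$, $v=-\beta t+O(1)$ and $y=O(r^{-\beta})$.

**Step 2: decay of $p$, by a barrier.** Let $\varphi=u+\log2\to0$. Then $x=\frac12e^\varphi$ and $\Delta\varphi=e^\varphi(e^\varphi-1)+k=H\varphi+k$ with $k=y(1-x-2y)$. As $e^\varphi(e^\varphi-1)/\varphi\to1$ for $\varphi\to0$, we have $H\ge\frac34$ and $|k|\le Cr^{-\beta}$ for $r\ge r_0$, where we also take $r_0\ge2\beta$. For $\psi=Ar^{-\beta}$, $\Delta\psi=\beta^2r^{-2}\psi\le\frac14\psi$ on $r\ge r_0$. Let $A>2C$ be so large that $\pm\varphi<\psi$ at $r_0$. Since $\pm\varphi-\psi\to0$ at infinity, a positive supremum of $\pm\varphi-\psi$ on $[r_0,\infty)$ would be attained in the interior, where the Laplacian is $\le0$; but there $\Delta(\pm\varphi-\psi)\ge\frac34\psi-Cr^{-\beta}-\frac14\psi=(\frac A2-C)r^{-\beta}>0$. So $|\varphi|\le\psi$, and $p=O(r^{-\beta})$.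

**Step 3: limits of $\dot u,\dot v$.** As $f=4xp+y(1-x-2y)$, $\ddot u=O(r^{2-\beta})$ is integrable in $t$. So $\dot u$ converges, and to $0$ because $u$ converges. Then $\dot v=\dot w-\frac12\dot u\to-\beta$.

**Step 4: the identity.** With $x=\frac12+p$, $W-\frac14=-p^2+y(\frac32+p)-y^2$ and $G=y(\frac32+p-2y)$, so $W-\frac14-G=y^2-p^2$. By (5), $(K+r^2(W-\frac14))^\cdot=2r^2(W-\frac14)$. At infinity $K\to\frac{\beta^2}3$ and $r^2(W-\frac14)\to0$; at $0$, $K\to Q_0$. So $\frac{\beta^2}3-Q_0=2\int_0^\infty r(W-\frac14)\,dr$. By (4), $-\beta-\gamma=-\frac32\int_0^\infty rG\,dr$, i.e. $3\int_0^\infty rG\,dr=2\beta+2N_1+4N_2$. Three times the first minus twice the second is (8). $\square$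

In particular a solution as in the conjecture is exactly an $M_1$ solution with exponent $\beta$.

Adding $4$ to (8) and using $(\gamma+2)^2=N_1^2+4N_1N_2+4N_2^2+4N_1+8N_2+4$,
$$(\beta-2)^2=(\gamma+2)^2+3N_1^2+6\int_0^\infty r\,(y^2-p^2)\,dr .$$
A sensible first attempt is to exclude small $\beta$ by bounding this integral from below. It stops at $-p^2$: where $x\approx0$ we have $p^2\approx\frac14$, so if $x$ stays near $0$ until radius $R$ and only then climbs to $\frac12$, this stretch contributes about $-\frac{R^2}8$ to the integral. The identity itself puts no bound on $R$. One has to know *when* the solution reaches the ridge.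

## What the exponent says about the whole stay on the ridge

**Lemma 4 (ridge estimate).** Suppose an $M_1$ solution with exponent $\beta$ satisfies $|p|\le\frac1{100}$, $y\le\frac1{100}$ on $[R,\infty)$. Then
$$r^2y\le\tfrac14(\beta-2)^2\quad(r\ge R),\qquad|\dot w(R)+2|\le1.05(\beta-2). \tag{9}$$

**Proof.** By (1), $s$ is concave on $[R,\infty)$; by Lemma 3, $\dot s\to-(\beta-2)<0$ and $e^s=r^2e^w\to0$. *Height of the bounce.* Integrate (3) from the maximum of $s$ to infinity: as $h\ge2$ and $e^s$ decreases there, $\frac12(\beta-2)^2\ge\frac32\cdot2\,e^{\max s}$ (if the maximum is at $R$ with $\dot s(R)<0$, the term $\frac12\dot s(R)^2\geq 0$ only helps). So $e^s\le\frac16(\beta-2)^2$, and by (2) $r^2y\le\frac{1.43}6(\beta-2)^2<\frac14(\beta-2)^2$. *Entry speed.* If $\dot s(R)>0$, integrate (3) from $R$ to the maximum: $\frac12\dot s(R)^2\le\frac32(2.2)e^{\max s}=1.1\cdot3e^{\max s}\le1.1\cdot\frac12(\beta-2)^2$, and $\sqrt{1.1}<1.05$. If $\dot s(R)\le0$, concavity gives $0\ge\dot s(R)\ge-(\beta-2)$. Since $\dot s(R)=\dot w(R)+2$,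 (9) follows. $\square$

A compactness attempt is now natural: let $\beta_k\to2$, and let $R_k$ be the radius from which the $k$-th solution is on the ridge. By (9), $\dot w_k(R_k)\to-2$ and $R_k^2y_k(R_k)\to0$. If the $R_k$ are bounded, we can carry "$y$ is small" back to any fixed $\rho>0$ with (6) and conclude; this is the proof of Theorem 1 below. If $R_k\to\infty$, (6) bounds the growth of $y$ on the way back only by a factor $\exp\big((2N_2+\frac32R_k^2)\log(R_k/\rho)\big)$, which destroys the smallness. Both attempts stop at the same place: the entry radius might escape to infinity.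

What prevents this is another combination, $a=2u+v$. A solution arriving at the ridge very late climbs from $x\approx0$ to $x\approx\frac12$ along a definite profile with $u_r\approx1$, so $\dot u\approx r$ is huge, and so is $\dot a=\frac32\dot u+\dot w$. But $\dot a$ can only decrease while $x\le\frac12$, so it was huge all the way back to $r=0$, where it equals $4N_1+2N_2$. The next two lemmas carry this out; the delicate point is that $x\le\frac12$ must hold on the whole way back.

## The transition profile and the uniform entry radius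

**Lemma 5 (profile).** Let $\delta\in(0,\frac1{100}]$, let $(u_k,v_k)$ be entire solutions and $\rho_k\to\infty$ with $y_k(\rho_k)\to0$ and $|p_k(\rho_k)|=\delta$.

(i) If for every $L>0$ we have $|p_k|\le\delta$ on $[\rho_k,\rho_k+L]$ for large $k$, then along a subsequence $y_k(\rho_k+\cdot)\to0$ locally uniformly, $u_k(\rho_k+\cdot)\to U$ in $C^2_{loc}(\mathbb R)$, and $X=e^U$ satisfies $X(0)=\frac12-\delta$, $U'=1-2X$ on $\mathbb R$, and $X\to0$, $U'\to1$ at $-\infty$.

(ii) If for every $L>0$ we have $|p_k|\le\delta$ on $[\rho_k-L,\rho_k]$ for large $k$, the same holds with $U'=2X-1$, and $X\to0$, $U'\to-1$ at $+\infty$.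

**Proof.** **Step 1: the limit.** By (7), $|v_r|\le3$ near $\rho_k$ for large $k$, so $y_k\le e^{3L}y_k(\rho_k)\to0$ on $[\rho_k-L,\rho_k+L]$. There $|u_r|\le3$ and $u_{rr}=f-u_r/r$ is bounded; also $u_k(\rho_k)$ is bounded. By Arzelà–Ascoli, $u_k(\rho_k+\cdot)\to U$ in $C^1_{loc}$ along a subsequence, and by the equation in $C^2_{loc}$, with $U''=4X^2-2X$. By Lemma 1, $X\le1$; and $|X(0)-\frac12|=\delta$.

**Step 2: $X\to\frac12$ in case (i).** Here $|X-\frac12|\le\delta$ for $\sigma\ge0$, where $\sigma$ is the variable of $U$. For $\varphi=U+\log2$ we have $\varphi''=e^\varphi(e^\varphi-1)$. On $\sigma\ge0$, $e^\varphi\in[0.98,1.02]$, and $e^\varphi-1=\varphi e^{\theta\varphi}$ with $\theta\in(0,1)$, so $\varphi e^\varphi(e^\varphi-1)=\varphi^2e^{(1+\theta)\varphi}\ge(0.98)^2\varphi^2\ge\frac34\varphi^2$. Hence $(\varphi^2)''\ge2\varphi\varphi''\ge\frac32\varphi^2$. A bounded convex function on $[0,\infty)$ is nonincreasing, so $\varphi^2$ has a limit; a positive limit would make $(\varphi^2)''$ bounded below by a positive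 constant, contradicting boundedness. So $\varphi\to0$, then $\varphi''\to0$, and $\varphi'\to0$ since $\varphi(\sigma+1)-\varphi(\sigma)-\varphi'(\sigma)$ is at most $\sup_{[\sigma,\sigma+1]}|\varphi''|$ in absolute value.

**Step 3: first-order equation.** The energy $\frac14U'^2+X-X^2$ has derivative $\frac12U'(4X^2-2X)+XU'(1-2X)=0$, and by Step 2 its value is $\frac14$. So $U'^2=(2X-1)^2$. $X$ never equals $\frac12$: otherwise $U'=0$ there and $U$ is constant by uniqueness, contradicting $|X(0)-\frac12|=\delta$. So $2X-1$ and $U'$ have constant signs, and $U'=1-2X$ on $\mathbb R$ or $U'=2X-1$ on $\mathbb R$. In the second case $X$ moves away from $\frac12$ as $\sigma$ increases, contradicting Step 2. So $U'=1-2X$.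

**Step 4: the side.** If $X(0)=\frac12+\delta$, then going backward $X$ increases, $-U'\ge2\delta$, and $X$ exceeds $1$ in finite time, a contradiction. So $X(0)=\frac12-\delta$. The solution of $X'=X(1-2X)$ is then $X=1/(2+ce^{-\sigma})$ with $c>0$, so $X\to0$ and $U'\to1$ at $-\infty$.

**Step 5: case (ii).** Apply Steps 2 to 4 to $\sigma\mapsto U(-\sigma)$, which solves the same equation and satisfies the same bounds. $\square$

**Lemma 6 (uniform entry).** Given $N_1,N_2$, $B_0<\infty$ and $\delta\in(0,\frac1{100}]$ there is $R$ such that every $M_1$ solution with $\beta\le B_0$ satisfies $|p|<\delta$, $y<\delta$ for all $r\ge R$.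

**Proof.** Otherwise there are such solutions (index $k$ often suppressed) with $R_k=\sup\{r:|p|\ge\delta\text{ or }y\ge\delta\}\to\infty$. Each $R_k$ is finite because the solution is of type $M_1$.

**Step 1: at $R_k$ it is $p$ that leaves.** On $[R_k,\infty)$ we have $|p|,y\le\delta$, so (9) gives $R_k^2y(R_k)\le\frac14B_0^2$, hence $y(R_k)\to0$, and $|\dot w(R_k)|\le C:=2+1.05B_0$. For large $k$, $y(R_k)<\delta$, so $|p(R_k)|=\delta$.

**Step 2: data a little before $R_k$.** Lemma 5(i) applies with $\rho_k=R_k$. Fix $L$ with $X(-L)<0.01$ and put $\rho=R_k-L$. As $U'(-L)=1-2X(-L)>0.98$, for large $k$ we have $x(\rho)<0.011$ and $u_r(\rho)>0.97$. On $[\rho,R_k]$, by (4), $|G|\le2y$ and (7), $|\ddot w|\le3r^2y\le3R_k^2e^{3L}y(R_k)$ is bounded, while $\log(R_k/\rho)\to0$; so $|\dot w(\rho)|\le C+1$. Therefore, for large $k$,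
$$\dot a(\rho)=\tfrac32\dot u(\rho)+\dot w(\rho)\ge1.455\rho-(C+1)\ge1.44\rho,\qquad\dot v(\rho)=\dot w(\rho)-\tfrac12\dot u(\rho)<0.$$

**Step 3: $\dot u>0$ on $(0,\rho]$.** This is what allows us to go back to $r=0$. Otherwise let $r_4$ be the largest zero of $\dot u$ in $(0,\rho)$. On $[r_4,\rho]$, $\dot u\ge0$, so $x\le x(\rho)<0.011$, $F\ge0$, $\dot a$ is nonincreasing and $\dot v(r_4)=\dot a(r_4)\ge1.44\rho$. Since $\dot v(\rho)<0$, there is a first zero $r_7\in(r_4,\rho)$ of $\dot v$ after $r_4$. We show that $\dot v$ is too large at $r_4$ to be stopped. On $[r_4,r_7]$, $x-2x^2\ge0$ gives $g\ge4y^2-2y-xy\ge4y^2-2.02y$, and $\dot v\ge0$, so with $y\dot v=\dot y$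
$$(\dot v^2)^\cdot=2r^2\dot vg\ge-2\rho^2(2.02-4y)^+\dot y .$$
As $y$ is nondecreasing there, integration gives
$$0=\dot v(r_7)^2\ge(1.44)^2\rho^2-2\rho^2\int_0^{0.505}(2.02-4y)\,dy\ge(2.07-1.03)\rho^2>0,$$
the integral being $0.51005$. This is a contradiction.

**Step 4: back to the origin.** By Step 3, $x\le x(\rho)<\frac12$ on $(0,\rho]$, so $\dot a$ is nonincreasing there and $4N_1+2N_2=\lim_{r\to0}\dot a\ge1.44\rho\to\infty$ as $k\to\infty$, a contradiction. $\square$

**Proof of Theorem 1.** Suppose there are $M_1$ solutions with exponents $\beta_k\to2$. By Lemma 6 ($B_0=3$, $\delta=\frac1{100}$) there is a fixed $R$ with $|p_k|,y_k\le\frac1{100}$ on $[R,\infty)$ for all large $k$. By (9), $y_k(R)\to0$ and $\dot w_k(R)\to-2$. Let $0<\rho<R$. By (6), $|\dot v_k|\le2N_2+\frac32R^2$ on $(0,R]$, so $\sup_{[\rho,R]}y_k\le y_k(R)(R/\rho)^{2N_2+\frac32R^2}\to0$. We integrate (4) from $0$ to $R$, using $|G|\le2y\le2$ on $(0,\rho)$ and $|G|\le2y_k\to0$ on $[\rho,R]$: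
$$\dot w_k(R)=\gamma-\tfrac32\int_0^RrG\,dr\ge\gamma-\tfrac32\rho^2-o(1).$$
Letting $k\to\infty$, $-2\ge\gamma-\frac32\rho^2$ for every $\rho\in(0,R)$, i.e. $-2\ge\gamma\ge0$, a contradiction. By Lemma 3 every exponent exceeds $2$, and exponents cannot accumulate at $2$. So their infimum exceeds $2$. $\blacksquare$

The conjecture is thus disproved for all $N_1,N_2\ge0$. The remaining sections prove Theorems 2 and 3.

## A climbing bound and a trap

The next lemma says that a component that starts rising from low height, with little initial push, cannot rise past $0.37$. For small $x$ we use the energy (5); later, an energy for $u$ alone.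

**Lemma 7 (climbing).** Let $0\le x,y\le1$ on $[r_4,r_5)$, where $r_4>0$, or $r_4=0$ and $N_1=N_2=0$. Suppose $\dot u>0$ on $(r_4,r_5)$, $x(r_4)<0.1$, $0\le\dot u(r_4)\le0.02r_4$, $\dot a(r_4)\le0.06r_4$. Then $x<0.37$ on $[r_4,r_5)$. The same holds with $(u,a,x)$ replaced by $(v,b,y)$.

**Proof.** Otherwise let $r^*$ be the first point with $x=0.37$, and $r_0\in(r_4,r^*)$ the point with $x(r_0)=0.1$. On $[r_4,r^*]$, $F\ge0$, so $Z:=-\dot a$ is nondecreasing and $Z\ge Z_4:=Z(r_4)\ge-0.06r_4$. Since $\dot v=-2\dot u-Z$,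
$$K=\dot u^2+\dot uZ+\tfrac13Z^2 .$$

**Step 1: energy gain up to $x=0.1$.** On $[r_4,r_0]$, $x\le0.1$, and maximizing $W=x-x^2+y(1+x)-y^2$ over $y$, $W\le x-x^2+\frac{(1+x)^2}4=\frac14+\frac32x-\frac34x^2\le0.3925=:m$. At $r_0$, $W\ge x-x^2=0.09$ because $y\le1$. Integrating (5),
$$K(r_0)-K(r_4)\le r_4^2m+m(r_0^2-r_4^2)-r_0^2W(r_0)\le0.3025\,r_0^2 .$$

**Step 2: $\dot u_0:=\dot u(r_0)\le0.6r_0$.** Suppose $\dot u_0>0.6r_0$. The function $Z\mapsto\dot u_0Z+\frac13Z^2$ increases for $Z\ge-\frac32\dot u_0$, and $Z(r_0)\ge Z_4\ge-0.06r_0>-\frac32\dot u_0$. So we may replace $Z(r_0)$ by $Z_4$ in $K(r_0)$. With $\dot u_4=\dot u(r_4)$,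
$$0.3025r_0^2\ge\dot u_0^2+\dot u_0Z_4-\dot u_4^2-\dot u_4Z_4=(\dot u_0-\dot u_4)(\dot u_0+\dot u_4+Z_4)\ge(0.58)(0.54)r_0^2>0.313r_0^2,$$
a contradiction.

**Step 3: from $0.1$ to $0.37$.** Let $e=\frac14u_r^2+x-x^2$; by Step 2, $e(r_0)\le0.09+0.09=0.18$. As $u_{rr}=f-\frac{u_r}r$ and $f+2x-4x^2=y(1-x)-2y^2\le\frac18(1-x)^2$,
$$e_r=\tfrac12u_r\left(f-\tfrac{u_r}r+2x-4x^2\right)\le\tfrac1{16}(1-x)^2u_r=\tfrac1{16}\tfrac{(1-x)^2}x\,x_r\qquad\text{on }(r_0,r^*).$$
So
$$e(r^*)\le0.18+\tfrac1{16}\int_{0.1}^{0.37}\left(\tfrac1x-2+x\right)dx<0.18+0.0521=0.2321<0.2331=0.37-0.37^2\le e(r^*),$$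
a contradiction (the integral is $\log3.7-0.54+0.06345<0.8325$). The last sentence of the lemma is the symmetry. $\square$

**Lemma 8 (trapping).** Let a solution be defined on $(0,r_0]$, $r_0>0$, and suppose that at $r_0$: $x,y<0.48$; $\dot a,\dot b\le0.06r_0$; either $\dot u\le0$, or ($\dot u\le0.02r_0$ and $x<0.1$); either $\dot v\le0$, or ($\dot v\le0.02r_0$ and $y<0.1$). Then it is entire, $x,y<0.48$ for $r\ge r_0$, and it is non-topological.

**Proof.** Suppose there is a first $r_1>r_0$ at which $x$ or $y$ equals $0.48$, say $x(r_1)=0.48$. On $[r_0,r_1]$, $x,y\le0.48$, so $F,G\ge0$ and $\dot a,\dot b\le0.06r_0$.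

**Step 1: a rising point above $0.37$.** Let $r''$ be the last point of $[r_0,r_1]$ with $x\le\max(x(r_0),0.37)$, a number $<0.48$. By the mean value theorem there is $r_1'\in(r'',r_1)$ with $\dot u(r_1')>0$, and $x(r_1')>0.37$.

**Step 2: where the rise began.** If $\dot u\le0$ somewhere in $[r_0,r_1')$, let $r_4$ be the last such point. Then $\dot u(r_4)=0$, $f(r_4)\ge0$ and $x(r_4)<0.48$, so $x(r_4)<0.063$ by Lemma 2; and $\dot a(r_4)\le0.06r_0\le0.06r_4$. Otherwise $\dot u(r_0)>0$; put $r_4=r_0$ and use the hypothesis at $r_0$.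

**Step 3: contradiction.** In both cases $\dot u>0$ on $(r_4,r_1']$ and slightly beyond, and Lemma 7 gives $x(r_1')<0.37$, a contradiction. The same argument applies if $y(r_1)=0.48$.

So $x,y<0.48$ for as long as the solution exists; $f,g$ stay bounded, so it is entire. Topological and mixed-type solutions have $x$ or $y$ tending to $1$ or $\frac12$, so the trichotomy leaves only the non-topological type. $\square$

If the hypotheses of Lemma 8 hold with strict inequalities at a fixed $r_0$ for one datum $(\xi,\eta)\in[0,\infty)^2$, they hold for all nearby data.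

## No vortices: every exponent exceeds $4$

For $N_1=N_2=0$, (8) reads $\beta^2-4\beta=6\int r(y^2-p^2)\,dr$, and Theorem 2 says that this integral is positive. The plan is to show first that $x>0.48$ everywhere, and then to compare $\int rp^2$ with $\int ry^2$ using the equation for $u$.

**Lemma 9.** Let $N_1=N_2=0$ and let $(u,v)$ be entire. If $r_4\ge0$, $\dot u(r_4)=0$, $f(r_4)\ge0$, $x(r_4)\le0.063$, then $\dot v(r_4)\le0.05r_4$. The same holds with $u,v$ exchanged.

**Proof.** For $r_4=0$ this is trivial, as $\dot v=0$ there. Suppose $r_4>0$ and $\dot v(r_4)>0.05r_4$.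

**Step 1: an earlier minimum of $v$.** By Lemma 2, $y(r_4)<\frac12$. Since $0<2\dot v(r_4)=\dot b(r_4)=-3\int_0^{r_4}rG\,dr$, $G<0$ somewhere in $(0,r_4)$; there $y>\frac{1+x}2>\frac12>y(r_4)$. So $\dot v$ is not positive on all of $(0,r_4]$. Let $r_8\in(0,r_4)$ be the last point with $\dot v\le0$. Then $\dot v(r_8)=0$, $g(r_8)\ge0$, $\dot v>0$ on $(r_8,r_4]$, $y<\frac12$ on $[r_8,r_4]$, and by Lemma 2 $y(r_8)<0.063$ or $y(r_8)>0.4826$.

**Step 2: case (A), $y(r_8)>0.4826$, is impossible.** On $[r_8,r_4]$, $0.4826<y<\frac12$, so $4y^2-2y\le0$ and $g\le x(1-y)-2x^2\le\frac18(1-y)^2\le0.0335$. Integrating $(\dot v^2)^\cdot=2r^2g\dot v$ gives $\dot v(r_4)^2\le0.067r_4^2\log\frac{0.5}{0.4826}\le0.00238r_4^2$, i.e. $\dot v(r_4)<0.049r_4$, a contradiction.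

**Step 3: case (B), $y(r_8)<0.063$, reproduces itself.** As $G\ge0$ on $[r_8,r_4]$, $\dot b$ is nonincreasing and $\dot u(r_8)=\dot b(r_8)\ge\dot b(r_4)=2\dot v(r_4)>0.05r_8$. So the statement with $u,v$ exchanged is violated at $r_8\in(0,r_4)$, with a derivative at least twice as large.

By Step 2, applied to each new violation, (B) repeats forever, giving derivatives $\ge2^n\cdot0.05r_4$ at radii $<r_4$. This contradicts $|\dot u|,|\dot v|\le\frac32r_4^2$ there, from (6). $\square$

**Proof of Theorem 2.** Let $N_1=N_2=0$ and let $(u,v)$ be of type $M_1$; then $x,y\le1$ by Lemma 1.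

**Step 1: $x>0.48$ everywhere.** Suppose not. Since $x\to\frac12$, $x$ attains its minimum, which is $\le0.48$, at some $r_m\in[0,\infty)$, with $\dot u=0$ and $f\ge0$ (if $r_m=0$, then $f(0)\ge0$ since $u=\alpha_1+\frac14f(0)r^2+o(r^2)$). By Lemma 2, $x(r_m)<0.063$. Let $r_1>r_m$ be the first point with $x=0.38$. Applying the mean value theorem between the last point before $r_1$ with $x=0.37$ and $r_1$, we find $r_1'\in(r_m,r_1)$ with $\dot u(r_1')>0$, $x(r_1')>0.37$. Let $r_4$ be the largest zero of $\dot u$ in $[r_m,r_1')$. Then $\dot u>0$ on $(r_4,r_1']$, so $f(r_4)\ge0$ (for $r_4=0$ by the expansion above), and $x(r_4)<0.38$, hence $x(r_4)<0.063$ by Lemma 2. By Lemma 9, $\dot a(r_4)=\dot v(r_4)\le0.05r_4$, and Lemma 7 gives $x(r_1')<0.37$, a contradiction.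

**Step 2: testing the equation for $u$ with $p$.** We have $\Delta u=f=4xp+By$ with $B=1-x-2y\in[-1-x,1-x]$, so $|B|\le1+x$. Multiply by $rp$ and integrate. Since $r\Delta u=(\dot u)_r$ and $p_r=e^uu_r$, and the boundary terms $\dot up$ vanish at $0$ (as $N_1=0$) and at $\infty$ (Lemma 3),
$$\int_0^\infty r(4xp^2+Bpy)\,dr=-\int_0^\infty re^uu_r^2\,dr\le0 .$$

**Step 3: a positive quadratic form.** $(4x-1)p^2+Bpy+y^2$ is positive for $y>0$ if $4(4x-1)>B^2$. We have $4(4x-1)-(1+x)^2=-(x^2-14x+5)$, which is positive for $7-\sqrt{44}<x\le1$, and $7-\sqrt{44}<0.37$. So by Step 1 the form is positive everywhere, and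
$$\int_0^\infty r(p^2-y^2)\,dr<\int_0^\infty r(4xp^2+Bpy)\,dr\le0,$$
where all integrals converge by Lemma 3. Now (8) gives $\beta^2-4\beta>0$, i.e. $\beta>4$. $\blacksquare$

## Leaving the ridge, and continuity of $\beta$

We turn to Theorem 3.

**Definition.** $\mathcal N$ is the set of $\alpha$ whose solution is non-topological. We write $\alpha\in M_1$ if the solution is of type $M_1$, and $\beta(\alpha)$ for its exponent.

The sets $\mathcal N,\mathcal B,M_1$ are pairwise disjoint. An example for $\mathcal N$: all $\alpha$ with both $e^{\alpha_1},e^{\alpha_2}$ sufficiently small, as shown in Step 1 of Lemma 13. From now on $\delta=\frac1{100}$.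

**Lemma 10.** $\mathcal N$ is open.

**Proof.** For a non-topological solution and large $r$, $x,y<\frac12$, so $F,G>0$ and $\dot a,\dot b$ decrease. As $a,b\to-\infty$, $\dot a,\dot b<0$ for large $r$, hence $\dot u+\dot v=\frac13(\dot a+\dot b)<0$ for $r\ge R$, say. Suppose no $r\ge R$ has both $\dot u<0$ and $\dot v<0$. Then the closed sets $\{\dot u\ge0\}$, $\{\dot v\ge0\}$ cover $[R,\infty)$; they are disjoint since $\dot u+\dot v<0$. So one of them is all of $[R,\infty)$, contradicting $u,v\to-\infty$. The same applies with $R$ replaced by any larger number. So at some $r_0$: $x,y<0.48$ and $\dot u,\dot v<0$. This is an open condition on $\alpha$, it implies $\dot a,\dot b<0$, and Lemma 8 applies to all nearby $\alpha$. $\square$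

The next lemma describes a solution that stays on the ridge for a long time and then leaves: $x$ falls to $0$, $v$ rises for a while, and the solution ends in the trap of Lemma 8.

**Lemma 11 (exit).** Let $(u_k,v_k)$ be entire solutions, $R,C>0$, $r_k\to\infty$, such that on $[R,r_k]$: $|p_k|\le\delta$, $r^2y_k\le C$, $|\dot w_k|\le C$; and $|p_k(r_k)|=\delta$. Then $(u_k,v_k)$ is non-topological for all large $k$.

**Proof.** It suffices to show that every subsequence has a further subsequence along which the conclusion holds.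

**Step 1: data just after the exit.** Since $y_k(r_k)\le Cr_k^{-2}\to0$, Lemma 5(ii) applies with $\rho_k=r_k$. Fix $L$ with $X(L)<0.01$ and put $r'=r_k+L$. As $U'(L)=2X(L)-1<-0.98$, for large $k$ we have $x(r')<0.011$ and $u_r(r')<-0.97$. On $[r_k,r']$, $r^2y$ is bounded by (7) and $\log(r'/r_k)\to0$, so $|\dot w|\le C+1$ on $[R,r']$; also $y\to0$ uniformly on $[r_k,r']$. Hence for large $k$
$$\dot a(r')=\tfrac32\dot u+\dot w<0,\qquad\dot v(r')=\dot w-\tfrac12\dot u>0 .$$

**Step 2: where the rise of $v$ began.** Fix $R_0\ge\max(R,100(C+1))$ with $C/R_0^2<0.05$. On $[R_0,R_0+4]$ (contained in $[R,r_k]$ for large $k$), $u$ varies by at most $\log\frac{0.51}{0.49}<0.041$, so by the mean value theorem there is $\tilde R\in[R_0,R_0+4]$, depending on $k$, with $|u_r(\tilde R)|\le0.011$. Let $r_8$ be the last zero of $\dot v$ in $[\tilde R,r']$ if there is one, otherwise $r_8=\tilde R$; then $\dot v>0$ on $(r_8,r']$. We have: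

* $0\le\dot v(r_8)\le0.02r_8$: in the first case $\dot v(r_8)=0$; in the second $\dot v=\dot w-\frac12\dot u\le C+0.0055\tilde R\le0.0155\tilde R$.
* $\dot b(r_8)=2\dot w(r_8)\le2(C+1)\le0.06r_8$.
* $y(r_8)<0.1$: on $[R_0,r_k]$ we have $y\le C/R_0^2<0.05$, and on $[r_k,r']$ $y\to0$ uniformly.

**Step 3: $v$ stops rising below $0.37$.** Let $(r_8,r_5)$ be the maximal interval with $\dot v>0$; $r_5>r'$. By Lemma 7 for $v$, $y<0.37$ on $[r_8,r_5)$. On $[r',r_5)$, as long as $x\le\frac12$, $\dot a$ is nonincreasing, so $\dot a\le\dot a(r')<0$ and $\dot u=\frac12(\dot a-\dot v)<0$; hence $x$ decreases from a value $<0.011$ throughout. If $r_5=\infty$, $y$ increases to a limit in $(0,0.37]$, contradicting the trichotomy. So $r_5<\infty$.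

**Step 4: the trap.** At $r_5$: $\dot v=0$, $2\dot u=\dot a<0$, $\dot b=\dot u<0$, $x\le0.011$, $y\le0.37$. Lemma 8 with $r_0=r_5$ shows that the solution is non-topological. $\square$

**Lemma 12 (continuity of $\beta$).** Let $\alpha^0\in M_1$, $\alpha_k\to\alpha^0$, $\alpha_k\notin\mathcal N\cup\mathcal B$. Then $\alpha_k\in M_1$ for large $k$, and $\beta(\alpha_k)\to\beta(\alpha^0)$.

**Proof.** Let $\beta_0=\beta(\alpha^0)$, $0<\varepsilon<\frac14(\beta_0-2)$, $m=\beta_0-2-\varepsilon>0$. Let $\kappa>0$ be so small that $3.3\kappa/m<\varepsilon$ and $1.43\kappa<\delta$.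

**Step 1: data at a fixed radius.** By Lemma 3, and since $\dot w$ eventually decreases to $-\beta_0$, we can choose $R\ge1$ such that the solution for $\alpha^0$ satisfies $|p|,y<\frac\delta2$ on $[R,\infty)$, $-\beta_0<\dot w(R)<-\beta_0+\varepsilon$ and $e^{s(R)}<\kappa$. For large $k$ the $k$-th solution, which is entire, has $-\beta_0-\varepsilon<\dot w_k(R)<-\beta_0+\varepsilon$, $e^{s_k(R)}<\kappa$, and $|p_k|,y_k<\delta$ at $R$. Let $r_k=\sup\{r:|p_k|\le\delta,\ y_k\le\delta\text{ on }[R,r]\}$; $r_k\to\infty$ by continuous dependence.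

**Step 2: estimates up to $r_k$.** On $[R,r_k)$, $\ddot w_k\le0$, so $\dot s_k\le\dot s_k(R)\le-m$ and $e^{s_k}\le\kappa e^{-m(t-\log R)}$. By (2), $r^2y_k\le1.43\kappa<\delta$, so $y_k\le1.43\kappa<\delta$ as $r\ge1$. By (1), $\dot w_k\ge\dot w_k(R)-\frac32(2.2)\kappa/m\ge-\beta_0-2\varepsilon$.

**Step 3: no exit.** If $r_k<\infty$ for infinitely many $k$, then $y_k(r_k)<\delta$ forces $|p_k(r_k)|=\delta$, and Lemma 11 gives $\alpha_k\in\mathcal N$ for some $k$, a contradiction. So $r_k=\infty$ for large $k$, and $|p_k|\le\delta$ on $[R,\infty)$; the trichotomy gives $\alpha_k\in M_1$, and $\beta(\alpha_k)=-\lim\dot w_k\in[\beta_0-\varepsilon,\beta_0+2\varepsilon]$. As $\varepsilon$ is arbitrarily small, the claim follows. $\square$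

## The edge $e^{\alpha_2}\to0$: the reflected slope $\gamma+4$

**Lemma 13.** Let $\alpha_k\in\mathbb R^2$ with $e^{\alpha_{1,k}}\to\xi_0\in[0,\infty)$, $e^{\alpha_{2,k}}\to0$, $\alpha_k\notin\mathcal B\cup\mathcal N$. Then $\xi_0>0$, $\alpha_k\in M_1$ for large $k$, and $\beta(\alpha_k)\to\gamma+4$.

**Proof.** We compare with the solution for $(\xi,\eta)=(\xi_0,0)$, which exists by the local theory; for it $y\equiv0$, so $G=0$ and $\dot w\equiv\gamma$ by (4).

**Step 1: $\xi_0>0$.** If $\xi_0=0$, the limit has $x=y=0$, $\dot u=2N_1$, $\dot v=2N_2$. At a fixed large $R$ the hypotheses of Lemma 8 hold with strict inequalities ($x,y<0.1$; $\dot u,\dot v<0.02R$; $\dot a,\dot b<0.06R$), so they hold for large $k$ and $\alpha_k\in\mathcal N$, a contradiction. The argument shows more: *all $\alpha$ with both $e^{\alpha_1},e^{\alpha_2}$ sufficiently small lie in $\mathcal N$.*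

**Step 2: the possible limits.** Let $\xi_0>0$, let $u^0$ be the limit and $X=e^{u^0}$: $\ddot u^0=r^2(4X^2-2X)$. If $u^0>0$ somewhere, then $\alpha_k\in\mathcal B$ for large $k$, a contradiction. So $X\le1$ and $u^0$ is global.

Either $X\equiv\frac12$, or $X<\frac12$ for all $r$. Indeed, if $N_1=0$ and $X(0)=\frac12$, then $X\equiv\frac12$. If $N_1=0$ and $X(0)>\frac12$, then $\ddot u^0>0$, $\dot u^0$ is positive and increasing, and $u^0$ becomes positive, which is excluded. Otherwise $X<\frac12$ initially. If $X=\frac12$ for the first time at some $r$, then $\dot u^0>0$ there ($\dot u^0=0$ would give the constant solution by uniqueness); afterwards $\ddot u^0>0$ and $u^0$ becomes positive, which is excluded.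

In the case $X<\frac12$ we have $\ddot u^0<0$. If $\dot u^0>0$ always, $X$ increases to a limit in $(0,\frac12]$; a limit $<\frac12$ would give $\ddot u^0\to-\infty$ and $\dot u^0\to-\infty$, so $X\to\frac12$. Otherwise $\dot u^0$ is eventually negative and decreasing, and $u^0\to-\infty$.

**Step 3: $u^0\to-\infty$ is impossible.** The function $e=\frac14(u^0_r)^2+X-X^2\ge0$ satisfies $e_r=-\frac{(u_r^0)^2}{2r}\le0$, so it converges, and $(u_r^0)^2$ converges. A positive limit would make $X$ decay exponentially in $r$; then $\ddot u^0$ would be integrable in $t$ and $\dot u^0$ bounded, contradicting $\dot u^0=ru^0_r$. So $u^0_r\to0$. At large $R$, with $\dot v:=\gamma-\frac12\dot u^0$: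
$$x<0.1,\quad\dot u<0,\quad y=0,\quad\dot v=\gamma-\tfrac12Ru_r^0<0.02R,\quad\dot a=\tfrac32\dot u+\gamma<0.06R,\quad\dot b=2\gamma<0.06R .$$
These are strict inequalities, so Lemma 8 gives $\alpha_k\in\mathcal N$ for large $k$, a contradiction. Hence $X\to\frac12$ (including $X\equiv\frac12$).

**Step 4: $\alpha_k\in M_1$, with bounded exponents.** Choose $R\ge1$ with $|X-\frac12|<\frac\delta2$ on $[R,\infty)$, and let $r_k=\sup\{r:|p_k|\le\delta,y_k\le\delta\text{ on }[R,r]\}$; $r_k\to\infty$ by continuous dependence. On $[R,r_k)$ (1)–(3) hold, with $\dot s_k(R)\to\gamma+2$ and $e^{s_k(R)}=R^2x^{1/2}y\to0$. As $s_k$ is concave, (3) gives $3(e^{s_k}-e^{s_k(R)})\le\frac12\dot s_k(R)^2$ while $s_k$ increases, so $e^{s_k}\le C$ throughout. While $s_k$ increases, $0\le\dot s_k\le\dot s_k(R)$; on the decreasing part $\frac12\dot s_k^2\le3.3C$. So $r^2y_k$ and $|\dot w_k|=|\dot s_k-2|$ are bounded on $[R,r_k)$ uniformly in $k$. If $r_k<\infty$ for infinitely many $k$, then $y_k(r_k)=O(r_k^{-2})<\delta$ for large such $k$, so $|p_k(r_k)|=\delta$,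 and Lemma 11 gives $\alpha_k\in\mathcal N$, a contradiction. So $r_k=\infty$ for large $k$, $\alpha_k\in M_1$ by the trichotomy, and the $\beta(\alpha_k)=-\lim\dot w_k$ are bounded.

**Step 5: the limit of $\beta$.** Now Lemma 6 is available: for every $\delta'\in(0,\delta]$ there is $R'$ with $|p_k|,y_k\le\delta'$ on $[R',\infty)$ for all large $k$. There $h\in[h_1',h_2']$ with $h_2'/h_1'\to1$ as $\delta'\to0$. By continuous dependence $\dot s_k(R')\to\gamma+2>0$ and $e^{s_k(R')}\to0$ as $k\to\infty$. Let $S_k=\max_{[R',\infty)}s_k$. Integrating (3) over the increasing and over the decreasing part,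
$$\tfrac12\dot s_k(R')^2\in\tfrac32[h_1',h_2']\left(e^{S_k}-e^{s_k(R')}\right),\qquad\tfrac12(\beta(\alpha_k)-2)^2\in\tfrac32[h_1',h_2']\,e^{S_k}.$$
By the first relation $e^{S_k}$ is bounded below by a positive constant, so $e^{s_k(R')}/e^{S_k}\to0$. Dividing and letting $k\to\infty$, all limit points of $(\beta(\alpha_k)-2)^2/(\gamma+2)^2$ lie in $[h_1'/h_2',h_2'/h_1']$. Letting $\delta'\to0$, $\beta(\alpha_k)-2\to\gamma+2$. $\square$

## A parity argument in the $\alpha$-plane

By Lemma 13, exponents of $M_1$ data far down in the $\alpha$-plane are close to $\gamma+4$. An intermediate value argument for $\beta$ along $M_1$ would need $M_1$ to be connected, which we do not know. Instead we assume that a value $\beta_*>\gamma+4$ is missed. Then the data with smaller exponent are isolated from all other data outside $\mathcal N\cup\mathcal B$, and we can draw a boundary around them inside $\mathcal N\cup\mathcal B$. Counting its feet on a low horizontal line gives a contradiction.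

**Proof of Theorem 3.** Fix $\beta_*>\gamma+4$ and suppose no $M_1$ solution has exponent $\beta_*$. Let
$$\mathcal K=\{\alpha\in M_1:\beta(\alpha)<\beta_*\},\qquad\mathcal D=\mathbb R^2\setminus(\mathcal N\cup\mathcal B\cup\mathcal K).$$

**Step 1: $\mathcal K$ is closed and bounded on three sides.** Let $\alpha_k\in\mathcal K$, $\alpha_k\to\alpha$. Then $\alpha\notin\mathcal N\cup\mathcal B$, as these sets are open. By Lemma 6 ($B_0=\beta_*$), $|p_k|<\delta$ on a fixed $[R,\infty)$, so $|p|\le\delta$ there in the limit, and $\alpha\in M_1$ by the trichotomy. By Lemma 12, $\beta(\alpha)=\lim\beta(\alpha_k)\le\beta_*$, hence $<\beta_*$, since $\beta_*$ is not an exponent. Also, on $\mathcal K$, $u(R)\ge\log0.49$, and integrating (6), $|u(R)-2N_1\log R-\alpha_1|\le\frac34R^2$; so $\alpha_1\ge-C$ on $\mathcal K$ for some $C$. Moreover $\alpha_1,\alpha_2\le\frac34$.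

**Step 2: $\mathcal D$ is closed.** A limit $\alpha$ of $\alpha_k\in\mathcal D$ is not in $\mathcal N\cup\mathcal B$. If $\alpha\in\mathcal K$, Lemma 12 gives $\alpha_k\in M_1$ for large $k$ and $\beta(\alpha_k)\to\beta(\alpha)<\beta_*$, i.e. $\alpha_k\in\mathcal K$ for large $k$, a contradiction.

**Step 3: a line missing $\mathcal D$.** There is $L_0$ such that for every $L\ge L_0$ all points of $\{\alpha_2=-L\}$ lie in $\mathcal N\cup\mathcal B\cup\mathcal K$. Otherwise there are $\alpha_k$ outside this set with $\alpha_{2,k}\to-\infty$. Since $\alpha_k\notin\mathcal B$, $\alpha_{1,k}\le\frac34$, so along a subsequence $e^{\alpha_{1,k}}$ converges, and Lemma 13 gives $\alpha_k\in M_1$ with $\beta(\alpha_k)\to\gamma+4<\beta_*$; so $\alpha_k\in\mathcal K$ for large $k$, a contradiction. By the remark in Step 1 of Lemma 13 we can fix $L\ge L_0$ and $C'>C+1$ with $P=(-C',-L)\in\mathcal N$. Also $P'=(1,-L)\in\mathcal B$, since entire solutions have $\alpha_1\le\frac34$. Let $\ell=\{\alpha_2=-L\}$; then $\ell\cap\mathcal D=\emptyset$.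

**Step 4: a grid boundary around $\mathcal K$.** Let $H=\{\alpha_2\ge-L\}$. By Step 1, $\mathcal K'=\mathcal K\cap H$ is compact, contained in $\{-C\le\alpha_1\le\frac34\}$, and disjoint from the closed set $\mathcal D$. Tile $H$ by closed squares of side $h$ (a length here, unrelated to (1)) aligned with $\ell$, with $\sqrt2h<\min(\operatorname{dist}(\mathcal K',\mathcal D),\frac14)$, the distance being read as $\infty$ if one of the sets is empty. Let $V$ be the finite collection of squares meeting $\mathcal K'$, and let $\Gamma$ be the finite graph of all edges not on $\ell$ that belong to exactly one square of $V$.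

A point of $\mathcal K'$ on an edge puts all squares of $H$ containing that edge into $V$, and an edge not on $\ell$ lies in two squares of $H$; so $\Gamma\cap\mathcal K'=\emptyset$. Each point of $\Gamma$ is within $\sqrt2h$ of $\mathcal K'$, so $\Gamma\cap\mathcal D=\emptyset$. Hence $\Gamma\subset\mathcal N\cup\mathcal B$, and each connected component of $\Gamma$ lies in one of these disjoint open sets.

**Step 5: the number of odd vertices in $\mathcal N$ is even.** At a vertex off $\ell$, the degree in $\Gamma$ is the number of membership changes as one goes around the four adjacent squares, which is even. A vertex on $\ell$ has only one edge not on $\ell$; its degree is $1$ if exactly one of its two adjacent squares in $H$ is in $V$, and $0$ otherwise. By the handshake lemma (the degrees in a finite graph sum to an even number), each component of $\Gamma$ has an even number of odd vertices. Summing over the components in $\mathcal N$ gives the claim; the total number of odd vertices is even as well.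

**Step 6: the number of odd vertices in $\mathcal N$ is odd.** The squares of $V$ have diameter $<\frac14$ and meet $\mathcal K'$, so they lie in $\{-C-\frac14<\alpha_1<1\}$. Hence all odd vertices lie on $\ell$ between $P$ and $P'$; let them be $e_1<\dots<e_{2n}$ in order. Membership in $V$ of the squares resting on $\ell$ changes exactly at these vertices, and far to the left and right the squares are not in $V$. So the closed segments
$$[P,e_1],\ [e_2,e_3],\ \dots,\ [e_{2n},P']$$
consist of (parts of) bottom edges of squares not in $V$, and they avoid $\mathcal K$; they avoid $\mathcal D$ since $\ell\cap\mathcal D=\emptyset$. Being connected subsets of $\mathcal N\cup\mathcal B$, each lies in one of the two sets. If $n=0$, $[P,P']$ is such a segment and meets both, a contradiction. Otherwise $e_1\in\mathcal N$ because $P\in\mathcal N$, $e_{2n}\in\mathcal B$ because $P'\in\mathcal B$, and $e_{2j},e_{2j+1}$ lie in the same set for $1\le j\le n-1$. So the number of odd vertices in $\mathcal N$ is odd, contradicting Step 5.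 (For $n=1$, the two feet $e_1\in\mathcal N$ and $e_2\in\mathcal B$ are the only odd vertices, so they lie in the same component of $\Gamma$, which cannot meet both sets.)

Therefore the exponent $\beta_*$ occurs. $\blacksquare$
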